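\title{Cells and word length in finitely generated diagram groups}

\begin{abstract}
An element of a diagram group $DG(\mathcal P,w)$ is a reduced diagram over a semigroup presentation $\mathcal P$, and its number of cells is a natural measure of its size. We prove that whenever $DG(\mathcal P,w)$ is finitely generated, the number of cells is bi-Lipschitz equivalent to the word length, with no finiteness assumption on $\mathcal P$. This answers a question posed in a paper of Golan and Sapir. We also show that finite generation is equivalent to the finiteness of the set of types of cells that occur in reduced diagrams. The proof executes a diagram with a cursor, always applying the leftmost available cell: each step of the cursor is one of finitely many group elements, and the number of steps is linear in the number of cells.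
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathcal P=\langle\Sigma\mid R\rangle$ be a semigroup presentation: $R$ is a set of rules $a\to b$, where $a$ and $b$ are nonempty words over the alphabet $\Sigma$. A derivation is a sequence of words in which each word is obtained from the previous one by a replacement $u'au''\to u'bu''$, where $a\to b$ or $b\to a$ is a rule. A diagram in the sense of Guba and Sapir \cite{GubaSapir} is a planar picture of a derivation. Words are drawn as paths, and a replacement is drawn as a cell bounded above by a path labeled $a$ and below by a path labeled $b$ (Figure~\ref{fig:F}). The picture forgets the order in which replacements of disjoint subwords were made. Two cells that perform a replacement and then undo it form a dipole, and a diagram without dipoles is reduced. For a nonempty word $w$, the reduced diagrams of derivations from $w$ to $w$ form the \emph{diagram group} $G=DG(\mathcal P,w)$; the product is concatenation followed by cancellation of dipoles. Section~\ref{sec:diagrams} recalls these definitions in full.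

For $\Delta\in G$ let $\mathcal N(\Delta)$ be the number of cells of the reduced diagram $\Delta$. This function behaves like a length. It vanishes only at the identity, it is invariant under inversion, which is reflection of the picture, and $\mathcal N(\Delta_1\Delta_2)\le\mathcal N(\Delta_1)+\mathcal N(\Delta_2)$, because cancellation only removes cells. Hence, if $A$ is a finite subset of $G$ and $|\Delta|_A$ is the word length of an element $\Delta$ of the subgroup generated by $A$, then
\begin{equation}\label{eq:easy}
\mathcal N(\Delta)\le \max_{a\in A}\mathcal N(a)\cdot|\Delta|_A .
\end{equation}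
Two nonnegative functions $f,g$ on a set are \emph{bi-Lipschitz equivalent} if $f\le Cg$ and $g\le Cf$ for some constant $C$. A finitely generated diagram group $G=DG(\mathcal P,w)$ has \emph{Property B} if $\mathcal N$ is bi-Lipschitz equivalent to the word length with respect to a finite generating set. By \eqref{eq:easy}, this means that the word length is at most linear in $\mathcal N$. Word lengths for different finite generating sets are bi-Lipschitz equivalent, so the generating set plays no role. The function $\mathcal N$, however, is attached to the pair $(\mathcal P,w)$ and not to the abstract group, so Property B is a property of $G$ together with this realization. When it holds, the large-scale geometry of $G$ can be read off from pictures: up to a bounded factor, the length of an element is found by counting cells.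

The simplest cases are encouraging. Let $\mathcal P=\langle a,b,c\mid a\to b,\ b\to c,\ c\to a\rangle$ and $w=a$. A diagram is then a stack of cells, that is, a walk on the triangle with vertices $a,b,c$, and it is reduced when the walk does not backtrack. So $G$ is infinite cyclic, generated by the stack $\gamma$ of the derivation $a\to b\to c\to a$, and $\mathcal N(\gamma^n)=3|n|$. For $w=aa$ a diagram consists of two such stacks side by side, $G\cong\mathbb Z^2$, and $\mathcal N$ is again three times the word length. It is also known that Thompson's group $F$, realized as $DG(\langle x\mid x^2\to x\rangle,x)$, has Property B.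

In general there are two reasons for doubt. First, Property B forces the sets $\{\Delta:\mathcal N(\Delta)\le n\}$ to be finite, and for infinite $\Sigma$ and $R$ nothing in the definitions guarantees this. Second, a derivation with $N$ steps may pass through words whose length grows linearly in $N$, and its cells may act deep inside these words, while the generators are fixed diagrams with top label $w$. If reaching a cell costs as much as its depth, one obtains only a quadratic bound. The following question is posed as open in \cite{GolanSapir}.

\medskip
\emph{Does $DG(\mathcal P,w)$ have Property B for every semigroup presentation $\mathcal P$ and every nonempty word $w$ such that $DG(\mathcal P,w)$ is finitely generated?}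
\medskip

The answer is yes. To state the precise result, let $S^1$ be the monoid presented by $\mathcal P$, and let $[u]\in S^1$ be the class of a word $u$. If a cell of a diagram performs the replacement $u'au''\to u'bu''$, then the words $u',u''$ depend on the order in which the cells are applied, but their classes do not. The \emph{type} of the cell is the triple $([u'],\kappa,[u''])$, where the kind $\kappa$ records the rule and the direction in which it is applied (Section~\ref{sec:types}). For a subgroup $H\le G$ let $T(H)$ be the set of types of all cells of all reduced diagrams in $H$.

\begin{theorem}\label{thm:A}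
Let $\mathcal P$ be any semigroup presentation, $w$ a nonempty word, and $G=DG(\mathcal P,w)$.
\begin{enumerate}
\item[(1)] $G$ is finitely generated if and only if $T(G)$ is finite.
\item[(2)] If $G$ is finitely generated, then $G$ has Property B. More precisely, let $L$ be the maximum of the lengths of the top paths of cells occurring in reduced diagrams of $G$; it is finite by \textup{(1)}. Then there is a finite generating set $A$ of $G$ such that for every $\Delta\ne1$ in $G$
\[
|\Delta|_{A}\le(2L-1)\,\mathcal N(\Delta)+2|w|-2L .
\]
\end{enumerate}
\end{theorem}

If $G$ is trivial, no cells occur and (2) asserts nothing. For subgroups of arbitrary diagram groups the method gives the following.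

\begin{theorem}\label{thm:B}
Let $G=DG(\mathcal P,w)$ be any diagram group, not necessarily finitely generated, and let $H\le G$ be a finitely generated subgroup. Then there is a finitely generated subgroup $M$ with $H\le M\le G$ such that on $H$ the function $\mathcal N$ is bi-Lipschitz equivalent to the word length of $M$.
\end{theorem}

The two halves of the proof answer the two doubts. Types survive multiplication of diagrams, so a finitely generated group uses finitely many of them (Section~\ref{sec:types}); this replaces finiteness of $\mathcal P$. To beat the quadratic bound we do not return to the beginning of the word after each cell. Instead, a cursor travels along the current word, and every step of the cursor, a move over one letter or the application of one cell, is converted into an element of $G$ that depends only on a type (Section~\ref{sec:cursor}). If the leftmost available cell is always applied first, the cursor travels a linear distance (Section~\ref{sec:leftmost}). Section~\ref{sec:F} carries all this out by hand for $F$, and Section~\ref{sec:proofs} derives the theorems and two corollaries.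

\section{Diagrams}\label{sec:diagrams}

We follow \cite{GubaSapir}. The sets $\Sigma$ and $R$ may be infinite. Write $|u|$ for the length of a word $u$ and $\emptyset$ for the empty word. Let $\sim$ be the congruence on the free monoid $\Sigma^*$ generated by $R$, so that $u\sim v$ if and only if there is a derivation from $u$ to $v$, and let $S^1=\Sigma^*/{\sim}$. Its identity is $1=[\emptyset]$, and $[\emptyset]=\{\emptyset\}$ because both sides of each rule are nonempty.

A \emph{kind} is an ordered pair $\kappa=(a,b)$ such that $a\to b$ or $b\to a$ is a rule; $a$ is its top label, $b$ is its bottom label, and $\kappa^{-1}=(b,a)$. One may also let rules carry names, so that several rules can have the same sides. Then a rule $r\colon a\to b$ gives two mutually inverse kinds $r$ and $r^{-1}$, with labels $(a,b)$ and $(b,a)$. Everything below holds for both conventions.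

We consider finite directed graphs in which each edge $e$, going from $e_-$ to $e_+$, has a label $\varphi(e)\in\Sigma$. A \emph{positive path} is a path that respects the orientation of the edges. A \emph{diagram} $\Delta$ is such a graph together with positive paths $\mathrm{top}(\Delta)$ and $\mathrm{bot}(\Delta)$ from an initial vertex $\iota$ to a terminal vertex $\tau$ and a finite set of cells, where each cell $\pi$ has a kind and two positive paths $\mathrm{top}(\pi)$, $\mathrm{bot}(\pi)$ with common endpoints. Diagrams are built inductively. For each word $u$, the linear path $\varepsilon(u)$ with label $u$ is a diagram without cells whose top and bottom paths coincide; $\varepsilon(\emptyset)$ is a single vertex. If $\Delta$ is a diagram, $\kappa$ is a kind with labels $(a,b)$, and $t$ is a subpath of $\mathrm{bot}(\Delta)$ labeled $a$, we \emph{attach a cell from below}: add a path $t'$ labeled $b$, with the endpoints of $t$ but with new edges and new inner vertices, add a cell of kind $\kappa$ with top path $t$ and bottom path $t'$, and replace $t$ by $t'$ in the bottom path of the diagram. Diagrams are considered up to isomorphisms that preserve all this structure; the order in which cells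 were attached is not part of it. A $(u,v)$-diagram is one with top label $u$ and bottom label $v$. It exists if and only if $u\sim v$. We write $\kappa$ also for the $(a,b)$-diagram that consists of one cell of kind $\kappa$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[thick]
\foreach \i in {0,...,4} \fill (1.5*\i,0) circle (2pt);
\draw (0,0)--(6,0);
\draw (0,0) to[out=60,in=120] (3,0);
\draw (3,0) to[out=60,in=120] (6,0);
\draw (0,0) to[out=75,in=105] (6,0);
\draw (1.5,0) to[out=-50,in=-130] (4.5,0);
\draw (0,0) to[out=-60,in=-110] (4.5,0);
\draw (0,0) to[out=-80,in=-100] (6,0);
\node at (3,1.05) {$\pi_1$}; \node at (1.5,0.35) {$\pi_2$}; \node at (4.5,0.35) {$\pi_3$};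
\node at (3,-0.33) {$\pi_4$}; \node at (1.2,-0.45) {$\pi_5$}; \node at (5.05,-0.5) {$\pi_6$};
\node[left] at (0,0) {$\iota$}; \node[right] at (6,0) {$\tau$};
\end{tikzpicture}
\caption{A reduced $(x,x)$-diagram over $\langle x\mid x^2\to x\rangle$. All edges are labeled $x$ and oriented from left to right. Read from top to bottom, the cells $\pi_1,\pi_2,\pi_3$ replace $x$ by $x^2$ and the cells $\pi_4,\pi_5,\pi_6$ replace $x^2$ by $x$. The numbering is the order in which the leftmost available cell is always applied first.}\label{fig:F}
\end{figure}

There are three operations. The \emph{concatenation} $\Delta_1\circ\Delta_2$ of a $(u,v)$-diagram and a $(v,z)$-diagram is the $(u,z)$-diagram obtained by identifying $\mathrm{bot}(\Delta_1)$ with $\mathrm{top}(\Delta_2)$. The \emph{sum} $\Delta+\Delta'$ of a $(u,v)$-diagram and a $(u',v')$-diagram is the $(uu',vv')$-diagram obtained by identifying $\tau$ of $\Delta$ with $\iota$ of $\Delta'$. The \emph{mirror image} $\Delta^{-1}$ has the same graph, with all top and bottom paths interchanged and all kinds inverted. Both operations $\circ$ and $+$ are associative, $\varepsilon(u)\circ\Delta=\Delta=\Delta\circ\varepsilon(v)$ for a $(u,v)$-diagram $\Delta$, $(\Delta+\Delta')^{-1}=\Delta^{-1}+\Delta'^{-1}$,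 and
\begin{equation}\label{eq:interchange}
(\Delta_1\circ\Delta_2)+(\Delta_1'\circ\Delta_2')=(\Delta_1+\Delta_1')\circ(\Delta_2+\Delta_2'),
\end{equation}
since both sides are glued from the same four pieces in the same way. A diagram $\varepsilon(u')+\kappa+\varepsilon(u'')$ is called \emph{atomic}.

A \emph{dipole} is a pair of cells $\pi_1,\pi_2$ of mutually inverse kinds with $\mathrm{bot}(\pi_1)=\mathrm{top}(\pi_2)$. To \emph{cancel} it, delete the two cells and the edges and inner vertices of their common path, and identify $\mathrm{top}(\pi_1)$ with $\mathrm{bot}(\pi_2)$; these two paths have the same label and the same endpoints. A diagram is \emph{reduced} if it has no dipoles. We use three standard facts.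

\begin{enumerate}
\item[(D1)] Every vertex lies on a positive path from $\iota$ to $\tau$. Every edge lies on $\mathrm{top}(\Delta)$ or on the bottom path of a cell, and it lies on the top path of at most one cell. (Consider the bottom path at the moment when the vertex or edge is created; an edge that leaves the bottom path never returns to it.)
\item[(D2)] Call a cell $\pi$ of $\Delta$ \emph{available} if $\mathrm{top}(\pi)$ is a subpath of $\mathrm{top}(\Delta)$. If $\Delta$ has cells, then the cell attached first is available. Every available cell $\pi$ can be attached first: $\Delta=\Delta'\circ\Delta''$, where $\Delta'$ is atomic with the single cell $\pi$. Indeed, until $\pi$ is attached its top path stays on the bottom path, so the top paths of the cells attached before $\pi$ lie entirely to the left or to the right of it, and these cells can as well be attached after $\pi$.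
\item[(D3)] Canceling a dipole yields a diagram. Call two diagrams \emph{equivalent} if one is obtained from the other by inserting and canceling dipoles. Each diagram is equivalent to exactly one reduced diagram, which is reached by canceling dipoles in any order. (Two distinct dipoles either share no cell, and can be canceled in either order, or form a stack of three cells of kinds $\kappa,\kappa^{-1},\kappa$, and then both cancellations give the same diagram; uniqueness follows by induction on the number of cells.) Equivalence is compatible with $\circ$, $+$ and mirror image, and $\Delta\circ\Delta^{-1}$ is equivalent to $\varepsilon(u)$ for every $(u,v)$-diagram $\Delta$.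
\end{enumerate}

By (D3), equivalence classes of diagrams form a groupoid under $\circ$ whose objects are words, and $G=DG(\mathcal P,w)$ is the group of this groupoid at the object $w$, with identity $\varepsilon(w)$. Every $(w,w)$-diagram represents an element of $G$. \emph{In computations, equality of diagrams means equivalence}; statements about the cells of an element of $G$ refer to its reduced diagram.

\section{Types}\label{sec:types}

We want an invariant of a cell that records where in the word the cell acts and that does not change when the diagram is multiplied by other diagrams. The words to the left and to the right of the cell are not even determined by the diagram: in Figure~\ref{fig:F} the word to the left of $\pi_3$ is $x$ or $x^2$, according to whether $\pi_3$ is applied before or after $\pi_2$. Their classes in $S^1$ are determined, and it is convenient to attach these classes to vertices.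

\begin{lemma}\label{lem:lr}
For every diagram $\Delta$ there are unique functions $\lambda,\rho$ from the vertices of $\Delta$ to $S^1$ such that, for every edge $e$,
\[
\lambda(\iota)=1,\qquad\lambda(e_+)=\lambda(e_-)[\varphi(e)],\qquad\rho(\tau)=1,\qquad\rho(e_-)=[\varphi(e)]\rho(e_+).
\]
If $u'$ is the label of any positive path from $\iota$ to a vertex $o$, and $u''$ is the label of any positive path from $o$ to $\tau$, then $\lambda(o)=[u']$ and $\rho(o)=[u'']$.
\end{lemma}

\begin{proof}
The last assertion follows by applying the recursion along the path, and together with (D1) it gives uniqueness. For existence, build $\Delta$ by attaching cells from below. On $\mathrm{top}(\Delta)$ define $\lambda$ by the recursion from $\iota$. When a cell with labels $(a,b)$ and endpoints $o_1,o_2$ is attached, define $\lambda$ on the new inner vertices by the recursion from $o_1$. The condition for the last new edge reads $\lambda(o_2)=\lambda(o_1)[b]$, and it holds because $\lambda(o_2)=\lambda(o_1)[a]$ and $a\sim b$. For $\rho$, run the recursion backward, from $\tau$ on $\mathrm{top}(\Delta)$ and from $o_2$ on each new path; the condition for the first new edge reads $\rho(o_1)=[b]\rho(o_2)$ and holds because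 $\rho(o_1)=[a]\rho(o_2)$.
\end{proof}

\begin{definition}\label{def:type}
The \emph{type} of a cell of kind $\kappa$ with initial vertex $o_1$ and terminal vertex $o_2$ is $(\lambda(o_1),\kappa,\rho(o_2))$. The \emph{type} of an edge $e$ is $(\lambda(e_-),\varphi(e),\rho(e_+))$. For $p,q\in S^1$, a triple $(p,\kappa,q)$, where $\kappa$ is a kind with top label $a$, is \emph{admissible} if $p[a]q=[w]$; a triple $(p,x,q)$ with $x\in\Sigma$ is \emph{admissible} if $p[x]q=[w]$.
\end{definition}

By Lemma~\ref{lem:lr}, a cell that performs $u'au''\to u'bu''$ in some order of attaching has type $([u'],\kappa,[u''])$, as announced in the introduction. In a $(w,w)$-diagram the word $u'au''$ is derived from $w$, so the types of all cells are admissible.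

\begin{lemma}\label{lem:invariance}
\begin{enumerate}
\item[(a)] Each cell of $\Delta_1\circ\Delta_2$ has the same type as in $\Delta_1$ or $\Delta_2$.
\item[(b)] Canceling a dipole does not change the types of the remaining cells.
\item[(c)] Passing to $\Delta^{-1}$ replaces a type $(p,\kappa,q)$ by $(p,\kappa^{-1},q)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) At a vertex of the common path $\mathrm{bot}(\Delta_1)=\mathrm{top}(\Delta_2)$, both functions $\lambda$ take as value the class of the label of the part of this path before the vertex, and both functions $\rho$ take as value the class of the label of the part after it. So the functions glue to functions on $\Delta_1\circ\Delta_2$ that satisfy the conditions of Lemma~\ref{lem:lr}, and by uniqueness these are $\lambda$ and $\rho$ of the concatenation.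

(b) The paths $\mathrm{top}(\pi_1)$ and $\mathrm{bot}(\pi_2)$ that are identified have the same label and the same endpoints. The recursion from the common initial vertex shows that $\lambda$ takes equal values at corresponding vertices, and the recursion from the common terminal vertex shows the same for $\rho$. So $\lambda$ and $\rho$ descend to the new diagram and satisfy the conditions there, and uniqueness applies again.

(c) The labeled graph, $\iota$ and $\tau$ do not change, so neither do $\lambda$ and $\rho$.
\end{proof}

\begin{lemma}\label{lem:finite}
If $H\le G$ is finitely generated, then $T(H)$ is finite.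
\end{lemma}

\begin{proof}
Let the reduced diagrams $h_1,\dots,h_k$ generate $H$. By (D3), each reduced diagram in $H$ is obtained from a concatenation of diagrams $h_i^{\pm1}$ by canceling dipoles. By Lemma~\ref{lem:invariance}, the type of each of its cells is the type of one of the finitely many cells of the diagrams $h_i^{\pm1}$.
\end{proof}

This lemma is the only place where finite generation is used. Finiteness of $\mathcal P$ cannot take its place.

\begin{example}\label{ex:infinite}
Let $\mathcal P=\langle x,a,b,c\mid x\to ax,\ a\to b,\ b\to c,\ c\to a\rangle$ and $w=x$. Let $\eta=(x,ax)$, let $\gamma$ be the stack of three cells from the introduction, and put $\Delta_1=\eta\circ(\gamma+\varepsilon(x))\circ\eta^{-1}$ and $\Delta_{n+1}=\eta\circ(\varepsilon(a)+\Delta_n)\circ\eta^{-1}$. By induction these diagrams are reduced. The middle factor is reduced. The bottom path of the first cell is the whole top path of the middle factor; it is not the top path of a cell of that factor, because such a cell lies in one summand, and it is not the top path of the last cell, because the middle factor has cells. The mirror image of this argument applies to the last cell. The cells of $\gamma$ in $\Delta_n$ have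 types with first entry $[a^{n-1}]$, and these classes are distinct because every word equivalent to $a^{n-1}$ has length $n-1$. So $T(G)$ is infinite, and $G$ is not finitely generated by Lemma~\ref{lem:finite}.
\end{example}

\section{The method in Thompson's group $F$}\label{sec:F}

Throughout this section $\mathcal P=\langle x\mid x^2\to x\rangle$, $w=x$ and $\kappa=(x^2,x)$. Here $S^1=\{1,[x]\}$, so the type of a cell records only its kind, whether it begins at $\iota$, and whether it ends at $\tau$. A bracketing $B$ of $x^n$ determines an $(x^n,x)$-diagram $\langle B\rangle$ that multiplies the letters as prescribed: $\langle x\rangle=\varepsilon(x)$ and $\langle(B)(B')\rangle=(\langle B\rangle+\langle B'\rangle)\circ\kappa$. Put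
\[
\mu=\langle x(xx)\rangle^{-1}\circ\langle(xx)x\rangle,\qquad
\nu=\kappa^{-1}\circ(\varepsilon(x)+\mu)\circ\kappa=\langle x(x(xx))\rangle^{-1}\circ\langle x((xx)x)\rangle .
\]
The diagram $\mu$ is reduced and has four cells. The left and right combs are the $(x^n,x)$-diagrams defined by $\alpha(x)=\beta(x)=\varepsilon(x)$ and
\[
\alpha(x^{n+1})=(\alpha(x^n)+\varepsilon(x))\circ\kappa,\qquad\beta(x^{n+1})=(\varepsilon(x)+\beta(x^n))\circ\kappa .
\]

\subsection*{A first attempt}
Write $\Delta\in F$ as $\Delta_1\circ\dots\circ\Delta_N$ with $\Delta_j$ an atomic $(w_{j-1},w_j)$-diagram and $w_0=w_N=x$. The $\Delta_j$ are not elements of $F$, but they become so when each $w_j$ is joined to $x$. Inserting $\beta(w_j)\circ\beta(w_j)^{-1}$ between consecutive factors writes $\Delta$ as the product of the $N$ elements $\beta(w_{j-1})^{-1}\circ\Delta_j\circ\beta(w_j)$. If these came from a finite set, we would be done. They do not. Consider $f_{i,j}=\beta(x^{i+2+j})^{-1}\circ(\varepsilon(x^i)+\kappa+\varepsilon(x^j))\circ\beta(x^{i+1+j})$. We have $f_{0,0}=\kappa^{-1}\circ\kappa=1$. For $j\ge1$, the definition of $\beta$ and \eqref{eq:interchange} give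
\[
\begin{aligned}
\beta(x^{2+j})&=(\varepsilon(x^2)+\beta(x^j))\circ\langle x(xx)\rangle,\\
(\kappa+\varepsilon(x^j))\circ\beta(x^{1+j})&=(\kappa+\beta(x^j))\circ\kappa=(\varepsilon(x^2)+\beta(x^j))\circ\langle(xx)x\rangle,
\end{aligned}
\]
so $f_{0,j}=\mu$. Thus the right comb absorbs the word $x^j$ to the right of the cell. It does not absorb the word to the left: $f_{i+1,j}=\kappa^{-1}\circ(\varepsilon(x)+f_{i,j})\circ\kappa$, and for $j\ge1$ the argument of Example~\ref{ex:infinite} shows that $f_{i,j}$ is reduced with $2i+4$ cells.

\subsection*{The cursor}
The remedy is to use a left comb to the left of the cell and a right comb from the cell on. The place where the combs meet is an additional piece of data, the cursor. For the word $x^{i+j}$ with the cursor after $x^i$ define the \emph{return diagram} $\Psi(x^i,x^j)=(\alpha(x^i)+\beta(x^j))\circ\kappa$ if $i,j\ge1$, and $\Psi(\emptyset,x^j)=\beta(x^j)$, $\Psi(x^i,\emptyset)=\alpha(x^i)$. A step from a state $\sigma$ to a state $\sigma'$ along a diagram $D$ now contributes the factor $\Psi(\sigma)^{-1}\circ D\circ\Psi(\sigma')$, and there are two sorts of steps.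

A cell of kind $\kappa$ is applied with the cursor at its left end, leading from $(x^i,x^2x^j)$ to $(x^i,xx^j)$. For $i=0$ the factor is $f_{0,j}$. For $i\ge1$ the comb $\alpha(x^i)$ cancels against its mirror image, and the factor is $\kappa^{-1}\circ(\varepsilon(x)+f_{0,j})\circ\kappa$. So the factor is $1$ if $j=0$, it is $\mu$ if $i=0$ and $j\ge1$, and it is $\nu$ if $i,j\ge1$. Cells of kind $\kappa^{-1}$ give the inverse factors.

The price is that the cursor must be moved, and a move changes the return diagram. For a move to the right from $(x^i,xx^j)$ to $(x^ix,x^j)$ with $i,j\ge1$, put $D=\alpha(x^i)+\varepsilon(x)+\beta(x^j)$. Then $\Psi(x^i,xx^j)=D\circ\langle x(xx)\rangle$ and $\Psi(x^ix,x^j)=D\circ\langle(xx)x\rangle$, so the factor is $\mu$. If $i=0$ or $j=0$, the two return diagrams coincide by the recursions for $\beta$ and $\alpha$, and the factor is $1$. Moves to the left give the inverse factors. In all cases the factor depends only on the type of the cell or edge concerned.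

For the diagram $\Delta$ of Figure~\ref{fig:F} the run of the cursor, drawn as a vertical bar, is as follows; arrows without a cell are moves, and the factors stand below the arrows.
\[
\begin{aligned}
|x\ &\xrightarrow[1]{\pi_1}\ |xx\ \xrightarrow[\mu^{-1}]{\pi_2}\ |xxx\ \xrightarrow[1]{}\ x|xx\ \xrightarrow[\mu]{}\ xx|x\ \xrightarrow[1]{\pi_3}\ xx|xx\\
&\xrightarrow[\mu^{-1}]{}\ x|xxx\ \xrightarrow[\nu]{\pi_4}\ x|xx\ \xrightarrow[1]{}\ |xxx\ \xrightarrow[\mu]{\pi_5}\ |xx\ \xrightarrow[1]{\pi_6}\ |x
\end{aligned}
\]
Hence $\Delta=\mu^{-1}\mu\mu^{-1}\nu\mu=\mu^{-1}\nu\mu$. As a check, inserting one dipole in each case gives $\mu^{-1}=\langle(xx)(xx)\rangle^{-1}\circ\langle x(x(xx))\rangle$ and $\mu=\langle x((xx)x)\rangle^{-1}\circ\langle(x(xx))x\rangle$, so that $\mu^{-1}\nu\mu=\langle(xx)(xx)\rangle^{-1}\circ\langle(x(xx))x\rangle$, which is the diagram in the figure.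

\subsection*{The order of the cells}
It remains to bound the number of moves, and here the order matters. If cells of kind $\kappa^{-1}$ are applied alternately to the first and to the last letter of the current word, then each cell is preceded by a journey across the whole word, which grows by one letter per cell, and the total travel is quadratic in the number of cells. In the run above the cells were applied at the cursor positions $0,0,2,1,0,0$: the cursor never went back by more than one letter at a time. This is what choosing the leftmost cell guarantees, as Lemma~\ref{lem:back} will show.

\section{Cursor states and steps}\label{sec:cursor}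

Let $\mathcal P$ and $w$ be arbitrary again. A \emph{cursor state} is a pair of words $(u',u'')$ with $u'u''\sim w$, thought of as the word $u'u''$ with a cursor after $u'$. We need return diagrams $\Psi(u',u'')$ from $u'u''$ to $w$ for which the factor of each step depends only on a type. In $F$ this worked because the combs contract a word one letter at a time, from the outside toward the cursor, so that the comb for a longer word begins with the comb for the shorter one, and what follows depends only on a class in $S^1$. Diagrams chosen independently for each word would not have this property, so we choose only the one-letter extensions and build the rest recursively.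

For each $p\in S^1$ choose a word $\hat p$ representing it, with $\hat1=\emptyset$. For $p,q\in S^1$ and $x\in\Sigma$ choose a $(\hat px,\widehat{p[x]})$-diagram $\alpha_{p,x}$ and an $(x\hat q,\widehat{[x]q})$-diagram $\beta_{x,q}$. They exist because the two words are equivalent in each case. Define for each word $u$ a $(u,\widehat{[u]})$-diagram $\alpha(u)$ by
\begin{equation}\label{eq:alpha}
\alpha(\emptyset)=\varepsilon(\emptyset),\qquad\alpha(ux)=(\alpha(u)+\varepsilon(x))\circ\alpha_{[u],x}.
\end{equation}
The right side of the cursor needs slightly more, because a cell applied at the cursor changes a whole subword there. For a word $a$ and $q\in S^1$ define an $(a\hat q,\widehat{[a]q})$-diagram $\beta_{a,q}$ by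
\[
\beta_{\emptyset,q}=\varepsilon(\hat q),\qquad\beta_{xa,q}=(\varepsilon(x)+\beta_{a,q})\circ\beta_{x,[a]q},
\]
which for $a=\emptyset$ returns the chosen $\beta_{x,q}$, and put $\beta(u)=\beta_{u,1}$, a $(u,\widehat{[u]})$-diagram.

\begin{lemma}\label{lem:beta}
For all words $a,u$ we have $\beta(au)=(\varepsilon(a)+\beta(u))\circ\beta_{a,[u]}$.
\end{lemma}

\begin{proof}
We use induction on $|a|$. For $a=\emptyset$ the right side is $\beta(u)\circ\varepsilon(\widehat{[u]})$. For the word $xa$, the recursion, the induction hypothesis with \eqref{eq:interchange}, and the recursion again give
\[
\begin{aligned}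
\beta(xau)&=(\varepsilon(x)+\beta(au))\circ\beta_{x,[au]}\\
&=(\varepsilon(xa)+\beta(u))\circ(\varepsilon(x)+\beta_{a,[u]})\circ\beta_{x,[a][u]}=(\varepsilon(xa)+\beta(u))\circ\beta_{xa,[u]}.
\end{aligned}
\]
\end{proof}

Finally, for each pair $p,q\in S^1$ with $pq=[w]$ choose a $(\hat p\hat q,w)$-diagram $\Gamma_{p,q}$, with the one special choice $\Gamma_{1,[w]}=\beta(w)^{-1}$. The \emph{return diagram} of a cursor state is the $(u'u'',w)$-diagram
\[
\Psi(u',u'')=(\alpha(u')+\beta(u''))\circ\Gamma_{[u'],[u'']}.
\]
The special choice gives $\Psi(\emptyset,w)=\beta(w)\circ\beta(w)^{-1}=\varepsilon(w)$. For admissible triples $(p,x,q)$ and $(p,\kappa,q)$, where $\kappa$ has labels $(a,b)$, define elements of $G$ by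
\[
\begin{aligned}
m(p,x,q)&=\Gamma_{p,[x]q}^{-1}\circ(\varepsilon(\hat p)+\beta_{x,q})^{-1}\circ(\alpha_{p,x}+\varepsilon(\hat q))\circ\Gamma_{p[x],q},\\
k(p,\kappa,q)&=\Gamma_{p,[a]q}^{-1}\circ(\varepsilon(\hat p)+\beta_{a,q})^{-1}\circ(\varepsilon(\hat p)+\kappa+\varepsilon(\hat q))\circ(\varepsilon(\hat p)+\beta_{b,q})\circ\Gamma_{p,[a]q}.
\end{aligned}
\]
The last concatenation in $k$ is defined because $[a]q=[b]q$.

\begin{lemma}\label{lem:steps}
Let $u',u''$ be words, $p=[u']$ and $q=[u'']$.
\begin{enumerate}
\item[(a)] If $(p,x,q)$ is admissible, then $\Psi(u',xu'')^{-1}\circ\Psi(u'x,u'')=m(p,x,q)$.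
\item[(b)] If $(p,\kappa,q)$ is admissible and $\kappa$ has labels $(a,b)$, then
\[
\Psi(u',au'')^{-1}\circ(\varepsilon(u')+\kappa+\varepsilon(u''))\circ\Psi(u',bu'')=k(p,\kappa,q).
\]
\end{enumerate}
\end{lemma}

\begin{proof}
For a word $y$ put $D_y=\alpha(u')+\varepsilon(y)+\beta(u'')$, a $(u'yu'',\hat py\hat q)$-diagram. All dependence on the words $u',u''$, as opposed to their classes, is concentrated in $D_y$, and we show that it cancels. By Lemma~\ref{lem:beta} and \eqref{eq:interchange},
\[
\alpha(u')+\beta(yu'')=\bigl(\alpha(u')\circ\varepsilon(\hat p)\bigr)+\bigl((\varepsilon(y)+\beta(u''))\circ\beta_{y,q}\bigr)=D_y\circ(\varepsilon(\hat p)+\beta_{y,q}),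
\]
and therefore, whenever $p[y]q=[w]$,
\begin{equation}\label{eq:psi}
\Psi(u',yu'')=D_y\circ(\varepsilon(\hat p)+\beta_{y,q})\circ\Gamma_{p,[y]q}.
\end{equation}

(a) By \eqref{eq:alpha} and \eqref{eq:interchange},
\[
\alpha(u'x)+\beta(u'')=\bigl((\alpha(u')+\varepsilon(x))\circ\alpha_{p,x}\bigr)+\bigl(\beta(u'')\circ\varepsilon(\hat q)\bigr)=D_x\circ(\alpha_{p,x}+\varepsilon(\hat q)),
\]
so $\Psi(u'x,u'')=D_x\circ(\alpha_{p,x}+\varepsilon(\hat q))\circ\Gamma_{p[x],q}$. Multiply on the left by the inverse of \eqref{eq:psi} with $y=x$; the factors $D_x^{-1}$ and $D_x$ cancel, and $m(p,x,q)$ remains.

(b) By \eqref{eq:interchange}, the cell slides past $\alpha(u')$ and $\beta(u'')$: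
\[
(\varepsilon(u')+\kappa+\varepsilon(u''))\circ D_b=\alpha(u')+\kappa+\beta(u'')=D_a\circ(\varepsilon(\hat p)+\kappa+\varepsilon(\hat q)).
\]
Substitute \eqref{eq:psi} with $y=a$ and with $y=b$ into the left side of (b) and apply this identity. The factors $D_a^{-1}$ and $D_a$ cancel, and since $\Gamma_{p,[b]q}=\Gamma_{p,[a]q}$, what remains is $k(p,\kappa,q)$.
\end{proof}

\section{Leftmost execution}\label{sec:leftmost}

\begin{proposition}\label{prop:main}
Let $T$ be a finite nonempty set of triples $(p,\kappa,q)$, where $p,q\in S^1$ and $\kappa$ is a kind, and let $L$ be the maximal length of the top labels of the kinds occurring in $T$. There is a finite set $A\subseteq G$ such that every $\Delta\in G$ with $N=\mathcal N(\Delta)\ge1$, all of whose cells have type in $T$, is a product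
\[
\Delta=a_1a_2\cdots a_n,\qquad a_i\in A^{\pm1},\qquad n\le(2L-1)N+2|w|-2L .
\]
\end{proposition}

The proof occupies the rest of this section.

\subsection*{The set $A$}
The cursor moves over edges, so we first check that finitely many types of cells allow only finitely many types of edges. Let $E$ be the set of all triples
\[
\bigl(p[x_1\cdots x_{i-1}],\,x_i,\,[x_{i+1}\cdots x_r]q\bigr),\qquad1\le i\le r,
\]
where either $p=q=1$ and $x_1\cdots x_r=w$, or $x_1\cdots x_r$ is the bottom label of $\kappa$ for some admissible $(p,\kappa,q)\in T$. The set $E$ is finite and consists of admissible triples. Let $\Delta$ be as in the proposition. By (D1), each edge of $\Delta$ is the $i$-th edge of $\mathrm{top}(\Delta)$ or of the bottom path of a cell, whose type is admissible and lies in $T$, and the recursions for $\lambda$ and $\rho$ along that path show that the type of the edge is in $E$. Put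
\[
A=\{m(t):t\in E\}\cup\{k(t):t\in T\text{ admissible}\}.
\]

\subsection*{The order of the cells}
Put $\Phi_0=\Delta$ and $c_0=\mathrm{top}(\Delta)$. Suppose that $1\le j\le N$ and that $\Delta=\Delta_1\circ\dots\circ\Delta_{j-1}\circ\Phi_{j-1}$ as diagrams, with atomic $\Delta_i$, so that $\Phi_{j-1}$ has $N-j+1\ge1$ cells; let $c_{j-1}=\mathrm{top}(\Phi_{j-1})$. By (D2), $\Phi_{j-1}$ has available cells. Their top paths are nonempty subpaths of $c_{j-1}$, pairwise without common edges by (D1), so they are linearly ordered from left to right. Let $\pi_j$ be the leftmost one. By (D2), $\Phi_{j-1}=\Delta_j\circ\Phi_j$ with $\Delta_j$ atomic with cell $\pi_j$. In the end $\Delta=\Delta_1\circ\dots\circ\Delta_N$ and $c_N=\mathrm{bot}(\Delta)$. Each $c_j$ is a positive path from $\iota$ to $\tau$ in $\Delta$, obtained from $c_{j-1}$ by replacing $\mathrm{top}(\pi_j)$ with $\mathrm{bot}(\pi_j)$. Let $s_j$ be the number of edges of $c_{j-1}$ that precede $\mathrm{top}(\pi_j)$. These $s_j$ edges form a common initial segment of $c_{j-1}$ and $c_j$, and in $c_j$ they are the edges that precede $\mathrm{bot}(\pi_j)$.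

\begin{lemma}\label{lem:back}
For $1\le j<N$ we have $s_{j+1}\ge s_j-(L-1)$.
\end{lemma}

\begin{proof}
Let $l=|\mathrm{top}(\pi_{j+1})|\le L$ be the number of edges of the top path of $\pi_{j+1}$, and suppose $s_{j+1}+l\le s_j$. Then $\mathrm{top}(\pi_{j+1})$ lies in the initial segment of $c_j$ with $s_j$ edges, which is also an initial segment of $c_{j-1}$. The cell $\pi_{j+1}$ belongs to $\Phi_j$, hence to $\Phi_{j-1}$. So it was already available in $\Phi_{j-1}$, to the left of $\pi_j$, contrary to the choice of $\pi_j$. Hence $s_{j+1}\ge s_j-l+1\ge s_j-(L-1)$.
\end{proof}

\subsection*{The factorization}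
A vertex $o$ on a path $c_j$ determines the cursor state $(u',u'')$, where $u'$ and $u''$ are the labels of the parts of $c_j$ before and after $o$; the number $|u'|$ is the \emph{position} of the cursor. Start at position $0$ on $c_0$ and move, one edge at a time, to position $s_1$. For $j=1,\dots,N$ apply $\pi_j$, which leaves the cursor at position $s_j$, now on $c_j$, and then move along $c_j$ to position $s_{j+1}$ if $j<N$, and to position $0$ if $j=N$. Let $\sigma_0,\dots,\sigma_n$ be the successive cursor states. For the $i$-th step let $D_i=\Delta_j$ if it is the application of $\pi_j$, and let $D_i=\varepsilon(u)$ if it is a move along a path $c_j$ with label $u$. Then $D_1\circ\dots\circ D_n=\Delta$. Both $c_0$ and $c_N$ have label $w$, so $\sigma_0=\sigma_n=(\emptyset,w)$ and $\Psi(\sigma_0)=\Psi(\sigma_n)=\varepsilon(w)$. Inserting $\Psi(\sigma_i)\circ\Psi(\sigma_i)^{-1}$ between $D_i$ and $D_{i+1}$ gives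
\[
\Delta=a_1a_2\cdots a_n,\qquad a_i=\Psi(\sigma_{i-1})^{-1}\circ D_i\circ\Psi(\sigma_i)\in G .
\]
Suppose the $i$-th step is a move over an edge $e$ of $c_j$, and let $u',u''$ be the labels of the parts of $c_j$ before and after $e$. By Lemma~\ref{lem:lr}, $([u'],\varphi(e),[u''])$ is the type $t\in E$ of $e$, and Lemma~\ref{lem:steps}(a) gives $a_i=m(t)$ for a move to the right and $a_i=m(t)^{-1}$ for a move to the left. Suppose the $i$-th step is the application of $\pi_j$, and write $\Delta_j=\varepsilon(u')+\kappa+\varepsilon(u'')$. The cursor stands after $u'$ both before and after the step, $([u'],\kappa,[u''])$ is the type $t\in T$ of $\pi_j$ by Lemma~\ref{lem:lr}, and Lemma~\ref{lem:steps}(b) gives $a_i=k(t)$. So all factors lie in $A^{\pm1}$.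

\subsection*{Counting}
A single journey to the right can be long, and we have no direct bound for it. But the position is counted from the left and the cursor stands at the left end of the cell being applied, so applications of cells do not change the position. Since the cursor starts and ends at position $0$, the number of moves to the right equals the number of moves to the left, and it suffices to count the latter. There are none before $\pi_1$. By Lemma~\ref{lem:back}, there are at most $L-1$ between $\pi_j$ and $\pi_{j+1}$. After $\pi_N$ there are $s_N\le|w|-1$, because $\mathrm{bot}(\pi_N)$ is a nonempty subpath of $c_N$ preceded by $s_N$ edges and $c_N$ has $|w|$ edges. Adding the $N$ applications of cells, we get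
\[
n\le N+2(N-1)(L-1)+2(|w|-1)=(2L-1)N+2|w|-2L .
\]
This proves Proposition~\ref{prop:main}. The finiteness of $T$ was used twice, to make $A$ finite and to make $L$ finite; the assumption that rules have nonempty sides was used to order the available cells and to bound $s_N$.

\section{Proofs of the theorems and consequences}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
If $G$ is finitely generated, then $T(G)$ is finite by Lemma~\ref{lem:finite}. Conversely, let $T(G)$ be finite. If it is empty, then $\varepsilon(w)$ is the only reduced $(w,w)$-diagram and $G=1$. Otherwise apply Proposition~\ref{prop:main} with $T=T(G)$. Its hypothesis holds for every $\Delta\ne1$ in $G$, so the finite set $A$ generates $G$ and the bound in (2) holds. Since $\mathcal N(\Delta)\ge1$ for $\Delta\neq1$, the bound gives $|\Delta|_A\le(2L-1+2|w|)\,\mathcal N(\Delta)$, which together with \eqref{eq:easy} is Property B.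
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
If $H=1$, take $M=1$. Otherwise $T(H)$ is nonempty, and it is finite by Lemma~\ref{lem:finite}. Apply Proposition~\ref{prop:main} with $T=T(H)$, and let $M$ be the subgroup of $G$ generated by the resulting finite set $A$. Every $h\ne1$ in $H$ is a product of at most $(2L-1+2|w|)\,\mathcal N(h)$ elements of $A^{\pm1}$. So $H\le M$ and $|h|_A$ is at most linear in $\mathcal N(h)$, and \eqref{eq:easy} is the reverse inequality.
\end{proof}

The passage from $H$ to $M$ occurs because the factors $m(t)$ and $k(t)$ are elements of $G$ that have no reason to lie in $H$. A finitely generated subgroup $H$ of a finitely generated group $M$ is \emph{undistorted} if its word length is bi-Lipschitz equivalent to the restriction of the word length of $M$. In the situation of Theorem~\ref{thm:B}, the function $\mathcal N$ on $H$ is therefore equivalent to the word length of $H$ itself exactly when $H$ is undistorted in $M$.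

\begin{corollary}\label{cor:factor}
If $R$ is finite and $[w]$ has only finitely many factorizations $[w]=pq$ with $p,q\in S^1$, then $DG(\mathcal P,w)$ is finitely generated and has Property B. This applies in particular to $F=DG(\langle x\mid x^2\to x\rangle,x)$, where $S^1=\{1,[x]\}$.
\end{corollary}

\begin{proof}
If $(p,\kappa,q)\in T(G)$ and $\kappa$ has top label $a$, then admissibility gives the factorizations $p\cdot([a]q)=(p[a])\cdot q=[w]$. So there are finitely many possibilities for $p$ and for $q$, and finitely many for $\kappa$ because $R$ is finite. Hence $T(G)$ is finite and Theorem~\ref{thm:A} applies.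
\end{proof}

The hypothesis on factorizations cannot be dropped: in Example~\ref{ex:infinite} the set $R$ is finite, but $[x]=[a^n][x]$ for all $n$, and the group is not finitely generated.

\begin{remark}\label{rem:F}
For $F$, write $\xi=[x]$ and choose $\hat\xi=x$, $\alpha_{1,x}=\beta_{x,1}=\Gamma_{1,\xi}=\Gamma_{\xi,1}=\varepsilon(x)$ and $\alpha_{\xi,x}=\beta_{x,\xi}=\Gamma_{\xi,\xi}=\kappa$. Then $\alpha$, $\beta$ and $\Psi$ are the diagrams of Section~\ref{sec:F}, where all factors were found to lie in $\{1,\mu^{\pm1},\nu^{\pm1}\}$. With $L=2$ and $|w|=1$, Proposition~\ref{prop:main} shows that $\mu$ and $\nu$ generate $F$ and that $|\Delta|_{\{\mu,\nu\}}\le3\,\mathcal N(\Delta)-2$ for $\Delta\ne1$.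
\end{remark}

\begin{corollary}\label{cor:undistorted}
Let $R_0\subseteq R$ and $\mathcal P_0=\langle\Sigma\mid R_0\rangle$, and suppose that $DG(\mathcal P_0,w)$ and $DG(\mathcal P,w)$ are both finitely generated. Then $DG(\mathcal P_0,w)$ embeds in $DG(\mathcal P,w)$ as an undistorted subgroup.
\end{corollary}

\begin{proof}
A diagram over $\mathcal P_0$ is a diagram over $\mathcal P$, and whether two of its cells form a dipole depends only on these two cells. So reduced diagrams over $\mathcal P_0$ are reduced over $\mathcal P$, products are computed in the same way, and the natural map $DG(\mathcal P_0,w)\to DG(\mathcal P,w)$ is an injective homomorphism that preserves $\mathcal N$. By Theorem~\ref{thm:A}, $\mathcal N$ is bi-Lipschitz equivalent to the word length in each of the two groups, so on the subgroup the two word lengths are equivalent.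
\end{proof}

\begin{remark}\label{rem:complexes}
The proof never uses that different rules have different sides. With named rules it therefore also covers diagram groups over directed $2$-complexes, that is, directed graphs with $2$-cells bounded by a top and a bottom nonempty positive path with common endpoints: take the edges as letters and the $2$-cells as named rules.
\end{remark}

\begin{thebibliography}{9}

\bibitem{GolanSapir}
Gili Golan and Mark Sapir, \emph{On closed subgroups of the R. Thompson group $F$}, arXiv:2105.00531 (2021).

\bibitem{GubaSapir}
Guba and Sapir, \emph{Diagram groups}, Mem. AMS 620 (1997).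

\end{thebibliography}
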